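# Mixed bouquets of strongly robust toric ideals

## 1. Five binomials of the twisted cubic, and their doubles

Take
$$A=\begin{pmatrix}1&1&1&1\\0&1&2&3\end{pmatrix}.$$
An integer vector $u$ with $Au=0$ gives a binomial: split $u=u^+-u^-$ into positive and negative parts and form $p^{u^+}-p^{u^-}$. For instance $(1,-2,1,0)$ gives $p_1p_3-p_2^2$. The integer kernel of $A$ has basis $(1,-2,1,0)$, $(0,1,-2,1)$, so its elements are
$$w(a,b)=(a,\;-2a+b,\;a-2b,\;b),\qquad (a,b)\in\mathbb Z^2 .$$

Which kernel vectors are *not* a sum of two nonzero kernel vectors with the same sign pattern, meaning that no coordinate is positive in one and negative in the other? The signs of the four coordinates change across the four lines $a=0$, $b=2a$, $a=2b$, $b=0$ in the $(a,b)$-plane. Going half way around, these lines give the rays through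
$$(1,0),\ (2,1),\ (1,2),\ (0,1),\ (-1,0).$$
Two vectors have the same sign pattern exactly when they lie in a common closed sector. So in each sector we look for the lattice points that are not sums of two nonzero lattice points of that sector. In the sectors between $(1,0)$ and $(2,1)$, between $(1,2)$ and $(0,1)$, and between $(0,1)$ and $(-1,0)$, the two bounding vectors have determinant $\pm1$. Every lattice point of such a sector is a nonnegative integer combination of the two bounding vectors, so only these two survive. In the sector between $(2,1)$ and $(1,2)$ the determinant is $3$, but inserting $(1,1)$ cuts it into two sectors of determinant $1$. All nonzero lattice points there have both coordinates at least $1$, so a sum of two has both coordinates at least $2$; hence $(2,1),(1,1),(1,2)$ all survive. Up to sign there are five survivors: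

| $(a,b)$ | kernel vector | binomial |
|---|---|---|
| $(1,0)$ | $(1,-2,1,0)$ | $p_1p_3-p_2^2$ |
| $(0,1)$ | $(0,1,-2,1)$ | $p_2p_4-p_3^2$ |
| $(1,1)$ | $(1,-1,-1,1)$ | $p_1p_4-p_2p_3$ |
| $(2,1)$ | $(2,-3,0,1)$ | $p_1^2p_4-p_2^3$ |
| $(1,2)$ | $(1,0,-3,2)$ | $p_1p_4^2-p_3^3$ |

The last one can be broken in two:
$$p_1p_4^2-p_3^3=(p_1p_4^2-p_2p_3p_4)+(p_2p_3p_4-p_3^3)=p_4(p_1p_4-p_2p_3)+p_3(p_2p_4-p_3^2).$$
The intermediate monomial $p_2p_3p_4$ makes this binomial unnecessary as a generator. By the symmetry that reverses the variables, $p_1^2p_4-p_2^3$ is unnecessary as well.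

Now double the variables: replace each kernel vector $w$ by $(w,-w)$, in variables $p_1,\dots,p_4,q_1,\dots,q_4$. The binomial of $w$ becomes $p^{w^+}q^{w^-}-p^{w^-}q^{w^+}$, for example
$$p_1p_4^2\,q_3^3-p_3^3\,q_1q_4^2 .$$
Try to break it as before. We subtract the doubled vector of $(1,-1,-1,1)$ from the exponent $(1,0,0,2\,;\,0,0,3,0)$ and get $(0,1,1,1\,;\,1,-1,2,1)$. The exponent of $q_2$ is $-1$, so the intermediate monomial does not exist.

This is no accident. If $(y,-y)$ is subtracted from $(w^+;w^-)$ and the result is nonnegative, then $y\le w^+$ and $-y\le w^-$. So each $y_i$ lies between $0$ and $w_i$, and $w=y+(w-y)$ is a sum of two kernel vectors with the same sign pattern. If $w$ is one of our survivors, then $y=0$ or $y=w$. No monomial lies in between, and Lemma 1 below shows that then every binomial generating set must contain the binomial (up to scalar).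

What helped is that each coordinate is accompanied by another coordinate that is a *negative* multiple of it. The question of this lecture is whether some such opposite pair must be present whenever all the survivors are needed. It comes from Seth Sullivant, "Strongly robust toric ideals in codimension 2", arXiv:1610.07476 (2016).

## 2. Toric ideals, Graver vectors and bouquets

Let $\mathbb K$ be a field, let $A\in\mathbb Z^{d\times n}$ have rank $d$ with $d<n$, and put
$$r=n-d\ge1,\qquad L=\ker_{\mathbb Z}A .$$
The columns of $A$ are $a_1,\dots,a_n$. The **toric ideal** of $A$ in $\mathbb K[p]=\mathbb K[p_1,\dots,p_n]$ is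
$$I_A=\langle p^u-p^v:\ u,v\in\mathbb N^n,\ Au=Av\rangle .$$
We assume throughout that $I_A$ is **positively graded**: $L\cap\mathbb N^n=\{0\}$.

**Degrees.** Give $p^m$ the degree $Am\in\mathbb Z^d$. *Every binomial in $I_A$ is homogeneous and is a scalar multiple of some $p^a-p^b$ with $Aa=Ab$.* To see this, note that the substitution $p_i\mapsto t^{a_i}$ (Laurent monomials in $t_1,\dots,t_d$) kills $I_A$. If $\lambda p^a+\mu p^b\in I_A$ with $a\ne b$ and $\lambda,\mu\neq0$, then $\lambda t^{Aa}+\mu t^{Ab}=0$, which forces $Aa=Ab$ and $\mu=-\lambda$.

**Definition (Graver basis).** A vector $u\in L\setminus\{0\}$ is a *Graver vector* of $L$ if there is no $v\in L\setminus\{0,u\}$ with $v^+\le u^+$ and $v^-\le u^-$ componentwise. The set of Graver vectors is $\mathrm{Gr}(L)$; the Graver basis of $I_A$ consists of the binomials $p^{u^+}-p^{u^-}$ with $u\in\mathrm{Gr}(L)$. We use the same definition of $\mathrm{Gr}$ for any subgroup of some $\mathbb Z^N$.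

The condition $v^\pm\le u^\pm$ says that each $v_i$ lies between $0$ and $u_i$. Then $v'=u-v$ also has each coordinate between $0$ and $u_i$. Conversely, if $u=v+v'$ with $v_iv_i'\ge0$ for all $i$, then each $v_i$ lies between $0$ and $u_i$. Hence, for $u\in L\setminus\{0\}$,
$$u\notin \mathrm{Gr}(L)\iff u=v+v'\text{ with } v,v'\in L\setminus\{0\},\ v_iv_i'\ge0\ \text{ for all } i. \tag{1}$$
The five survivors of Section 1, with signs, are thus the Graver vectors there.

**Definition (indispensable, strongly robust).** A binomial is *indispensable* if, up to a nonzero scalar, it belongs to every minimal binomial generating set of $I_A$. The ideal $I_A$ is *strongly robust* if its Graver basis equals its set of indispensable binomials (up to sign).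

"Minimal" means minimal under inclusion. Reading it as "smallest in number" changes nothing. The positive grading assumption passes from integer to real vectors, since $\{u\ge 0,\ Au=0\}$ is a rational cone. By Stiemke's lemma the row space of $A$ then contains a strictly positive vector; since this space is rational, it contains a strictly positive integer vector $cA$ with $c\in\mathbb Q^d$. So the degree $Am$ refines a $\mathbb Z$-grading in which all $p_i$ have positive degree. By the graded Nakayama lemma, with $\mathfrak m=(p_1,\dots,p_n)$, a set of homogeneous elements generates $I_A$ iff its images span $I_A/\mathfrak mI_A$, so the inclusion-minimal ones are those giving a basis. They all have the same size.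

**Definition (Gale transform).** $B$ is an $n\times r$ integer matrix whose columns span $L$ over $\mathbb Z$. Its rows are $b_1,\dots,b_n\in\mathbb Z^r$.

Since $L$ has rank $r$, the columns are a basis of $L$. So $x\mapsto Bx$ is a bijection $\mathbb Z^r\to L$ and an isomorphism $\mathbb R^r\to\ker_{\mathbb R}A$, and the rows span $\mathbb R^r$. We write $b_ix$ for the product of a row and a column; it is the $i$-th coordinate of $Bx$. For the twisted cubic the rows are $(1,0),(-2,1),(1,-2),(0,1)$.

**Definition (bouquet).** A *bouquet* is a maximal $S\subseteq[n]$ such that $\mathrm{span}(b_s:s\in S)$ is one-dimensional. It is *mixed* if the vectors $b_s$, $s\in S$, do not all lie in one (closed) orthant.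

So a bouquet is $\{i:b_i\in\ell\}$ for a line $\ell$ spanned by a nonzero row. (Indices with $b_i=0$ lie in every bouquet and do no harm.) If $b'=cb$ with $c>0$, the two vectors have equal sign patterns; if $c<0$ and $b\neq 0$, they have opposite signs in some coordinate and share no closed orthant. Hence *a bouquet is non-mixed iff its nonzero rows are positive multiples of one vector*, and a mixed bouquet contains, with each nonzero row $b_i$, some row $-cb_i$ with $c>0$. The twisted cubic has four singleton bouquets, none mixed. Its double has rows $\pm b_1,\dots,\pm b_4$ and four bouquets, all mixed.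

Let $M\subseteq[n]$ be the set of all $i$ with $b_i\ne0$ that lie in a mixed bouquet, and let $\pi_M:\mathbb Z^n\to\mathbb Z^M$ be the projection.

## 3. What strong robustness forces

The question is: *if $I_A$ is strongly robust, must $A$ have a mixed bouquet?* In codimension $r=1$ we can answer by hand. Here $L=\mathbb Zu$, the rows of $B$ are the numbers $u_1,\dots,u_n$, and there is one bouquet, namely $[n]$. It is mixed iff $u$ has a positive and a negative entry, and positive grading says exactly that. So the answer is yes, even without strong robustness. In codimension $2$ the twisted cubic shows that positive grading alone is not enough.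

**Theorem 1.** If $I_A$ is strongly robust, then $\{b_i:i\in M\}$ spans $\mathbb R^r$. Equivalently, the columns $a_j$ of $A$ with $j\notin M$ are linearly independent. In particular $A$ has at least $n-d\ge1$ mixed bouquets.

So the answer is yes. The two formulations agree, because each says that no nonzero $u\in\ker_{\mathbb R}A$ vanishes on $M$ (write $u=Bx$ for the first). The last assertion follows because each bouquet contributes only a one-dimensional span.

**Theorem 2.** (a) (Any codimension.) If $\{b_i:i\in M\}$ spans $\mathbb R^r$ and $\pi_M(\mathrm{Gr}(L))\subseteq\mathrm{Gr}(\pi_M(L))$, then $I_A$ is strongly robust. (b) If $n-d\le3$, the converse of (a) holds. Hence for $n-d\le 3$ the condition in (a) characterizes strong robustness.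

The bound $n-d$ in Theorem 1 is sharp in every codimension; this is shown in Section 9.

## 4. When an intermediate monomial exists

We first turn the two observations of Section 1 into lemmas.

**Lemma 1.** Let $u\in L\setminus\{0\}$, and suppose that $u^+$ and $u^-$ are the only $m\in\mathbb N^n$ with $Am=Au^+$. Then every binomial generating set of $I_A$ contains a scalar multiple of $f=p^{u^+}-p^{u^-}$. In particular $f$ is indispensable.

*Proof.* Let $S$ be a binomial generating set. Write $f=\sum_k c_k\,p^{m_k}s_k$ with $c_k\in\mathbb K$ and $s_k\in S$. The monomial $p^{u^+}$ occurs in some $p^{m_k}s_k$. This product is a homogeneous binomial of $I_A$, so both its monomials have degree $Au^+$; hence they are $p^{u^+}$ and $p^{u^-}$. As $u^+,u^-$ have disjoint supports, no variable divides both, so $m_k=0$. Thus $s_k\in I_A$ is a binomial in $p^{u^+},p^{u^-}$, that is, a scalar multiple of $f$. $\square$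

**Lemma 2.** Suppose $I_A$ is strongly robust, $u\in\mathrm{Gr}(L)$, and $u=z+y$ with $z,y\in L\setminus\{0\}$. Then there is $i$ with $z_i>0>y_i$, and there is $j$ with $z_j<0<y_j$.

*Proof.* Exchanging $z$ and $y$ exchanges the two claims, so we only find $i$. Suppose there is none. Put $m=u^+-z$.

We check $m\ge0$. If $z_i>0$, then $y_i\ge0$, so $u_i=z_i+y_i\geq z_i>0$ and $m_i=u_i-z_i=y_i\ge0$. If $z_i\le0$, then $m_i=u_i^+-z_i\ge0$. So $m\in\mathbb N^n$, and $Am=Au^+$. Also $m=u^++y-u=u^-+y$. Since $z,y\neq0$, we have $m\ne u^+$ and $m\ne u^-$. Let
$$f=p^{u^+}-p^{u^-}=f_1+f_2,\qquad f_1=p^{u^+}-p^m,\quad f_2=p^m-p^{u^-}.$$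
Both $f_1,f_2$ are binomials in $I_A$. They involve $p^m$, so neither is a scalar multiple of $f$. Take any finite binomial generating set of $I_A$, delete all scalar multiples of $f$ and add $f_1,f_2$. The result still generates, because $f=f_1+f_2$. Now discard redundant elements until the set is minimal. This is a minimal binomial generating set containing no scalar multiple of $f$. So the Graver binomial $f$ is not indispensable, contradicting strong robustness. $\square$

For the twisted cubic, $u=(1,0,-3,2)$ is the sum of $z=(1,-1,-1,1)$ and $y=(0,1,-2,1)$. There is a $j$ with $z_j<0<y_j$ (namely $j=2$), but no $i$ with $z_i>0>y_i$. The $m$ of the proof is $(0,1,1,1)$, the intermediate monomial of Section 1.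

## 5. Walls, chambers, and sums across a wall

We move everything to the space $\mathbb R^r$ by $x\mapsto Bx$, as in the $(a,b)$-plane of Section 1. Let $\mathcal H$ be the finite set of hyperplanes $b_i^\perp=\{x:b_ix=0\}$ with $b_i\ne0$; call them *walls*. Two nonzero rows give the same wall iff they are proportional, so walls correspond bijectively to bouquets. Call a wall mixed or non-mixed as its bouquet is. The *chambers* are the closures of the components of $\mathbb R^r\setminus\bigcup\mathcal H$. A chamber has the form
$$C=\{x:\varepsilon_ib_ix\ge0\ \text{ for all } i \text{ with } b_i\ne0\},\qquad \varepsilon_i=\pm1 .$$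
It is a full-dimensional rational polyhedral cone, and it is pointed because the $b_i$ span. The chambers cover $\mathbb R^r$. Put
$$\mathcal G=\{x\in\mathbb Z^r:\ Bx\in\mathrm{Gr}(L)\}.$$

**Graver vectors chamber by chamber.** The aim is to see that $\mathcal G\cap C$ is the set of irreducible elements of the monoid $C\cap\mathbb Z^r$.

If $g,g'\ne0$ are lattice points of one chamber, then $(b_ig)(b_ig')\ge0$ for all $i$. So $g+g'\notin\mathcal G$ by (1). Conversely, let $0\neq x\in C\cap\mathbb Z^r$ with $x\notin\mathcal G$. By (1), $x=g+g'$ with $g,g'\in\mathbb Z^r\setminus\{0\}$ and $b_ig,b_ig'$ both between $0$ and $b_ix$ for all $i$. So $g,g'\in C$ and $\|Bx\|_1=\|Bg\|_1+\|Bg'\|_1$; both summands are positive, hence both are smaller than $\|Bx\|_1$. Induction on $\|Bx\|_1$ gives: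

$$\begin{gathered}\text{Every nonzero } x\in C\cap\mathbb Z^r \text{ is a sum of elements of } \mathcal G\cap C,\\ \text{and of at least two such elements if } x\notin\mathcal G.\end{gathered}\tag{2}$$

So $\mathcal G\cap C$ is the Hilbert basis of $C$. It is finite: by Gordan's lemma $C\cap\mathbb Z^r$ has a finite generating set, and this must contain every irreducible element. By (2) the cone generated by $\mathcal G\cap C$ contains all rational points of $C$. These are dense in $C$, and a finitely generated cone is closed; so $\mathcal G\cap C$ generates the cone $C$.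

**Local cones.** Let $H\in\mathcal H$ and let $p\in H$ lie on no other wall. Let $K$ be the set of $v$ lying, for each $H'\in\mathcal H\setminus\{H\}$, on the closed side of $H'$ that contains $p$. Let $\beta$ be a nonzero row $b_i$ with $b_i^\perp=H$. Then $K$ is a convex cone and a neighborhood of $p$, and
$$K=C\cup C',\qquad C=K\cap\{\beta\ge0\},\quad C'=K\cap\{\beta\le0\},$$
where $C$ and $C'$ are chambers: just off $p$, on either side of $H$, all defining inequalities are strict.

**Lemma 3.** Let $I_A$ be strongly robust and $H$ non-mixed, with $p,K,C,C',\beta$ as above. If $z\in C$, $y\in C'$ are lattice points with $\beta z>0>\beta y$, then $z+y\neq0$ and $z+y\notin\mathcal G$.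

*Proof.* If $b_i=0$ or $b_i^\perp\ne H$, then $z,y$ are on the same closed side, so $(b_iz)(b_iy)\ge0$. If $b_i^\perp=H$, then $b_i$ is a positive multiple of $\beta$, because $H$ is non-mixed; so $b_iz>0>b_iy$. Hence no $j$ satisfies $b_jz<0<b_jy$. If $z+y\in\mathcal G$, this contradicts Lemma 2 applied to $B(z+y)=Bz+By$.

Suppose $z+y=0$. Then for $b_i^\perp\ne H$ we get $-(b_iz)^2=(b_iz)(b_iy)\ge0$, so $b_iz=0$; and $b_iz>0$ when $b_i^\perp=H$. So $0\ne Bz\in L\cap\mathbb N^n$, contradicting positive grading. $\square$

**Attacking one wall.** Lemma 3 suggests a direct proof. Assume there is no mixed bouquet, take a wall, and look for lattice points $z,y$ on its two sides with $z+y\in\mathcal G$. For the twisted cubic and the wall $(1,-2)^\perp=\mathbb R(2,1)$, with $p=(2,1)$, this works: $z=(1,0)$ and $y=(1,1)$ lie in the two chambers, with $\beta z=1$ and $\beta y=-1$ for $\beta=(1,-2)$, and $z+y=(2,1)\in\mathcal G$.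

But now take the wall $(0,1)^\perp=\mathbb R(1,0)$ with $p=(1,0)$ and $\beta=(0,1)$. Here $K$ is the sector between $(2,1)$ and $(0,-1)$. The lattice points with $\beta z>0$ in $C$ are $z=a(1,0)+b(2,1)$ with $a\ge0$, $b\ge1$; those with $\beta y<0$ in $C'$ are $y=c(1,0)-e(0,1)$ with $c\ge0$, $e\ge1$. Then
$$z+y=(a+2b+c,\;b-e).$$
The elements of $\mathcal G$ in $K$ are $(2,1),(1,0),(0,-1)$. The first coordinate of $z+y$ is at least $2$, which excludes the last two. If it equals $2$, then $b=1$, and the second coordinate is $1-e\le0$, which excludes $(2,1)$. So at this wall there is no forbidden sum, although the ideal is not strongly robust. A single wall may reveal nothing, and the definitions do not say which wall to choose. Section 9 even contains a strongly robust ideal with two non-mixed walls, which by Lemma 3 carry no forbidden sums at all. A contradiction can only come from all walls along a path together. We need a quantity that reads the statement of Lemma 3 at each wall and can be followed from wall to wall.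

## 6. Counting Graver elements: the function $\varphi$

Lemma 3 says: two lattice points across a non-mixed wall have a sum that is again a sum of at least two elements of $\mathcal G$ in one chamber. So by crossing a non-mixed wall one never loses summands. We therefore count summands, with real coefficients allowed. For $w$ in a chamber $C$ set
$$\varphi(w)=\max\Big\{\sum_{g}\lambda_g:\ w=\sum_{g\in\mathcal G\cap C}\lambda_g\,g,\ \lambda_g\ge0\Big\}.\tag{3}$$

**Independence of $C$.** Suppose $\lambda_g>0$ in such a representation. All terms of $b_iw=\sum\lambda_g\,b_ig$ have the same sign. So $(b_ig)(b_iw)\ge0$ for all $i$, and $b_iw=0$ forces $b_ig=0$. Let $C'=\{\delta_ib_ix\ge0\}$ be another chamber containing $w$. If $b_iw\ne0$, then $\delta_i$ is its sign and $\delta_ib_ig\ge0$; if $b_iw=0$, then $b_ig=0$. So $g\in C'$. Thus $C$ and $C'$ give the same representations of $w$.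

**Finiteness, continuity, piecewise linearity.** The linear program (3) is feasible because $\mathcal G\cap C$ generates $C$. Its dual is
$$\varphi(w)=\min\{\ell(w):\ \ell\ \text{linear},\ \ell(g)\ge1\ \text{ for all } g\in\mathcal G\cap C\}.\tag{4}$$
The dual is feasible: $\ell_0=\sum_{b_i\neq 0}\varepsilon_ib_i$ satisfies $\ell_0(x)=\|Bx\|_1$ on $C$, which is a positive integer for each $g\in\mathcal G\cap C$. So by LP duality both optima are attained and are equal. The polyhedron in (4) does not depend on $w$. It contains no line, since $\mathcal G\cap C$ spans $\mathbb R^r$; so it has vertices and the minimum is attained at one of them. Hence on $C$ the function $\varphi$ is a minimum of finitely many linear forms. In particular it is *concave and continuous on each chamber*. Finitely many closed chambers cover $\mathbb R^r$, so $\varphi:\mathbb R^r\to\mathbb R$ is continuous.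

**Rational solutions.** If $w$ is rational, (3) has a rational optimal solution: its feasible set lies in an orthant, so the maximum is attained at a vertex, and the vertices of a polyhedron with rational data are rational.

**Elementary properties.** We have $\varphi(tw)=t\varphi(w)$ for $t\ge0$; $\varphi(w)>0$ for $w\ne0$, since some $\lambda_g$ must be positive; and
$$\varphi(x)\ge1\quad\text{for } x\in\mathbb Z^r\setminus\{0\},\tag{5}$$
because (2) gives a representation with nonnegative integer coefficients, not all zero.

**The twisted cubic.** In the sectors of determinant $1$ the representation is unique, and $\varphi$ is the linear form with value $1$ on both bounding vectors. Between $(2,1)$ and $(1,1)$ we have $\varphi=x_2$: the form $x_2$ is at least $1$ on $(2,1),(1,1),(1,2)$, so it is feasible in (4), and it equals $1$ on $(2,1)$ and $(1,1)$. Likewise $\varphi=x_1$ between $(1,1)$ and $(1,2)$. On the horizontal line $x_2=1$ this gives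
$$\varphi(t,1)=\begin{cases}1-t& t\le\tfrac12\\ t&\tfrac12\le t\le1\\ 1&1\le t\le2\\ t-1&t\ge2.\end{cases}$$
The function is concave inside the middle sector (at $t=1$), it has no kink at the wall crossed at $t=0$, and it has convex kinks at the walls crossed at $t=\frac12$ and $t=2$. At $t=2$ the convex kink is the forbidden sum of Section 5: $\varphi(2,1)=1<2=\varphi(1,0)+\varphi(1,1)$. A positive function that goes to infinity at both ends must bend upward somewhere, and it can do so only at walls. This is how the proof will go.

## 7. No convex kink at a non-mixed wall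

**Lemma 4.** In the situation of Lemma 3, $\varphi$ is concave on $K$.

*Proof.* By homogeneity, concavity on the convex cone $K$ is equivalent to
$$\varphi(v+v')\ge\varphi(v)+\varphi(v')\qquad(v,v'\in K).$$

**Step 1: reduction to rational points on opposite sides.** If $v,v'$ lie both in $C$ or both in $C'$, add optimal representations. So let $v\in C$, $v'\in C'$. Rational points are dense in $C$ and in $C'$, and $\varphi$ is continuous, so we may assume $v,v'$ rational.

**Step 2: passing to integer multisets.** Take rational optimal solutions of (3) for $v$ and $v'$, and let $N>0$ be an integer clearing all denominators. Then $Nv$ is a sum of $N\varphi(v)$ elements of $\mathcal G\cap C$, and $Nv'$ is a sum of $N\varphi(v')$ elements of $\mathcal G\cap C'$, counted with multiplicity. Put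
$$s=N\big(\varphi(v)+\varphi(v')\big),\qquad w=N(v+v').$$
So there is a finite multiset of elements of $\mathcal G\cap K$ with sum $w$ and cardinality at least $s$.

**Step 3: moving everything to one side of the wall.** Among all such multisets (elements of $\mathcal G\cap K$, sum $w$, cardinality $\ge s$) choose one for which the nonnegative integer $\sum_g|\beta g|$ is minimal. Suppose it contains $z,y$ with $\beta z>0>\beta y$. Then $z\in C$, $y\in C'$. By Lemma 3, $z+y$ is a nonzero lattice point not in $\mathcal G$; it lies in the convex cone $K$, hence in $C$ or in $C'$. By (2) it is a sum of at least two elements of $\mathcal G$ in that chamber. Replace $z,y$ by these elements. The sum $w$ is unchanged, and the cardinality does not decrease. The new elements lie in one chamber, so their values under $\beta$ have one sign, and their contribution to $\sum_g|\beta g|$ is $|\beta(z+y)|$. Since $\beta z$ and $\beta y$ have opposite signs, $|\beta(z+y)|<|\beta z|+|\beta y|$. This contradicts minimality.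

So the chosen multiset has no pair with opposite signs: all its members lie in $C$, or all lie in $C'$. Then $w$ lies in that chamber, and the multiset is a representation allowed in (3). Hence $\varphi(w)\ge s$. Divide by $N$. $\square$

To pass from walls to whole lines we need one elementary fact.

**Lemma 5.** Let $h$ be a continuous function on an interval $J$ such that every interior point of $J$ has a neighborhood on which $h$ is concave. Then $h$ is concave on $J$.

*Proof.* If not, there are $a<b$ in $J$ such that $h$ falls below its chord over $[a,b]$ somewhere. Let $g$ be $h$ minus the chord; then $g(a)=g(b)=0$ and $\min_{[a,b]}g<0$. Let $c$ be the smallest point where the minimum is attained; $a<c<b$. For small $\delta>0$ we have $g(c-\delta)>g(c)$ and $g(c+\delta)\ge g(c)$, so $\frac12\big(g(c-\delta)+g(c+\delta)\big)>g(c)$. This contradicts concavity of $g$ near $c$. $\square$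

## 8. A line that crosses only non-mixed walls

**Proof of Theorem 1.** Let $I_A$ be strongly robust and suppose $\{b_i:i\in M\}$ does not span $\mathbb R^r$. (If no bouquet is mixed, then $M=\emptyset$ and we are in this case.)

**Step 1: choosing the line.** We want a line that meets no mixed wall and never two walls at once. Choose $v\ne0$ with $b_iv=0$ for all $i\in M$; then $v$ lies in every mixed wall. Choose $q\in\mathbb R^r$ outside the following finitely many proper subspaces:

- all $H\in\mathcal H$ with $v\in H$ (among them all mixed $H$);
- all $(H_1\cap H_2)+\mathbb Rv$ with $H_1\neq H_2$ in $\mathcal H$, which have dimension at most $(r-2)+1=r-1$.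

If $q+tv\in H$ with $v\in H$, then $q\in H$, which is excluded. So the line $\{q+tv\}$ meets no wall containing $v$, in particular no mixed wall. It meets every other wall in exactly one point. If $q+tv\in H_1\cap H_2$, then $q\in(H_1\cap H_2)+\mathbb Rv$, which is excluded.

**Step 2: $\varphi$ is concave along the line.** Put $h(t)=\varphi(q+tv)$, a continuous function. A point of the line on no wall is interior to a chamber, and $\varphi$ is concave on that chamber. Any other point of the line lies on exactly one wall, which is non-mixed; taking it as $p$ in Lemma 4, we see that $\varphi$ is concave on the neighborhood $K$ of it. So $h$ is locally concave, and by Lemma 5 it is concave on $\mathbb R$.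

**Step 3: the contradiction.** The function $h$ is nonnegative. A nonnegative concave function on all of $\mathbb R$ is constant: if $h(a)\ne h(b)$ for some $a<b$, then beyond the endpoint with the smaller value $h$ lies below the chord line extended, which becomes negative. On the other hand, for $t>0$,
$$h(t)=t\,\varphi\!\left(v+\tfrac1t q\right),\qquad \varphi\!\left(v+\tfrac1tq\right)\to\varphi(v)>0\quad(t\to\infty),$$
so $h(t)\to\infty$. This is a contradiction. $\blacksquare$

## 9. Degrees with only two monomials: Theorem 2(a), and sharpness

**Proof of Theorem 2(a).** Assume that $\{b_i:i\in M\}$ spans $\mathbb R^r$ and $\pi_M(\mathrm{Gr}(L))\subseteq\mathrm{Gr}(\pi_M(L))$. If $\pi_M(Bx)=0$, then $b_ix=0$ for all $i\in M$, so $x=0$; thus $\pi_M$ is injective on $L$.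

**Step 1: each Graver binomial is indispensable.** By Lemma 1 it suffices to show that its degree contains only its two monomials. Let $u\in\mathrm{Gr}(L)$, let $m\in\mathbb N^n$ with $Am=Au^+$, and set $z=u^+-m\in L$. Then $z_i\le u_i^+$ for all $i$. If $i\in M$, some $j$ in the same bouquet has $b_j=-cb_i$ with $c>0$. So $z_j=-cz_i$ and $u_j=-cu_i$, whence
$$-cz_i=z_j\le u_j^+=c\,u_i^-,\qquad\text{that is,}\qquad -u_i^-\le z_i\le u_i^+ .$$
Therefore $(\pi_Mz)^\pm\le(\pi_Mu)^\pm$. By hypothesis $\pi_Mu$ is a Graver vector of $\pi_M(L)$, so $\pi_Mz\in\{0,\pi_Mu\}$. By injectivity $z\in\{0,u\}$, that is, $m\in\{u^+,u^-\}$.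

**Step 2: each indispensable binomial is a Graver binomial up to scalar.** For this we check that the Graver basis generates $I_A$; it is finite, so it then contains a minimal binomial generating set, and every indispensable binomial is in that set up to scalar. Every generator $p^a-p^b$ of $I_A$ with $a\ne b$ is a monomial times $p^{w^+}-p^{w^-}$ with $w=a-b\in L$. By (2), $w=w^{(1)}+\dots+w^{(k)}$ with all $w^{(j)}\in\mathrm{Gr}(L)$ in the image of one chamber containing the preimage of $w$; so no coordinate of a $w^{(j)}$ has sign opposite to that of another one. Put $c_j=w^+-w^{(1)}-\dots-w^{(j)}$, so $c_0=w^+$ and $c_k=w^-$. We claim $c_{j-1}\ge (w^{(j)})^+$. Where $w_i\ge0$, all $w_i^{(j)}\ge0$, and $(c_{j-1})_i$ is the sum of the remaining $w^{(j)}_i,\dots,w_i^{(k)}$. Where $w_i<0$, all $w^{(j)}_i\le0$, so $(c_{j-1})_i\ge0=(w^{(j)}_i)^+$. Hence $c_{j-1}-(w^{(j)})^+\in\mathbb N^n$, and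
$$p^{w^+}-p^{w^-}=\sum_{j=1}^k\big(p^{c_{j-1}}-p^{c_j}\big)=\sum_{j=1}^k p^{\,c_{j-1}-(w^{(j)})^+}\Big(p^{(w^{(j)})^+}-p^{(w^{(j)})^-}\Big).$$

Steps 1 and 2 together say that $I_A$ is strongly robust. $\square$

**The bound $n-d$ is attained in every codimension.** Let $A$ be the direct sum of $r$ copies of $(1\;\;1)$. Then $L$ consists of the vectors $(s_1,-s_1,\dots,s_r,-s_r)$ and $\mathrm{Gr}(L)=\{\pm(e_{2i-1}-e_{2i})\}$. The ideal is positively graded, and the rows of $B$ are $\pm e_1,\dots,\pm e_r$. There are exactly $r$ bouquets $\{2i-1,2i\}$, all mixed. So $M=[n]$, $\pi_M$ is the identity, and Theorem 2(a) applies: $I_A=\langle p_{2i-1}-p_{2i}:i\le r\rangle$ is strongly robust with exactly $n-d=r$ mixed bouquets.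

**Non-mixed bouquets can coexist with exactly $n-d$ mixed ones.** Let
$$A=\begin{pmatrix}2&1&-1&0&0&0\\0&0&1&1&0&0\\1&2&0&0&-1&0\\0&0&0&0&1&1\end{pmatrix}.$$
A kernel vector is determined by $u_1,u_2$ through $u_3=2u_1+u_2=-u_4$ and $u_5=u_1+2u_2=-u_6$. So $r=2$ and the rows of $B$ are
$$(1,0),\ (0,1),\ (2,1),\ (-2,-1),\ (1,2),\ (-1,-2).$$
The bouquets $\{1\},\{2\}$ are non-mixed, and $\{3,4\},\{5,6\}$ are mixed. The ideal is positively graded: $Bx\ge0$ forces $2x_1+x_2=x_1+2x_2=0$, so $x=0$. The walls are the lines spanned by $(1,-2),(2,-1),(1,0),(0,1)$. In a half turn we meet the rays through $(1,-2),(2,-1),(1,0),(0,1),(-1,2)$ in this order. Consecutive determinants are $3,1,1,1$; in the first sector $(1,-1)=\frac13\big((1,-2)+(2,-1)\big)$ has determinant $1$ with both neighbors. It is irreducible there, because nonzero lattice points of that sector have first coordinate at least $1$; the bounding vectors are primitive on extreme rays, hence irreducible too. So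
$$\mathcal G=\pm\{(1,-2),\ (1,-1),\ (2,-1),\ (1,0),\ (0,1)\}.$$
Here $M=\{3,4,5,6\}$, and $\pi_M(L)$ consists of the vectors $(s,-s,t,-t)$ with $(s,t)=(2x_1+x_2,\,x_1+2x_2)$. These pairs form the lattice $\Lambda=\{(s,t):s+t\equiv0\bmod 3\}$: it contains the generators $(2,1),(1,2)$, and both lattices have index $3$. Whether a coordinate lies between $0$ and another one is not affected by doubling, so the Graver vectors of $\pi_M(L)$ correspond to those of $\Lambda$. The elements of $\mathcal G$ become
$$\pm\{(0,-3),\ (1,-1),\ (3,0),\ (2,1),\ (1,2)\}.$$
In the quadrant $s\ge0\ge t$ the consecutive pairs of $(0,-3),(1,-1),(3,0)$ have determinant $3$, so they are bases of $\Lambda$; the same holds for $(3,0),(2,1),(1,2),(0,3)$ in the quadrant $s,t\ge0$. So all Graver vectors of $\Lambda$ are among the listed ones. Conversely, the listed ones are irreducible in their quadrants: $(\pm 3,0)$ and $(0,\pm3)$ are the primitive vectors of $\Lambda$ on the boundary rays, and for $(1,-1)$, $(2,1)$, $(1,2)$ a nonzero summand with both coordinates between $0$ and theirs lies in $\Lambda$ only if it is the vector itself. (For $(2,1)$ the candidates $(1,0),(2,0),(0,1),(1,1)$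 have sums $1,2,1,2$; the other two are checked alike: $(0,1),(0,2),(1,0),(1,1)$ have sums $1,2,1,2$, and $(1,0),(0,-1)$ have sums $1,-1$.) So the images of $\mathcal G$ are exactly the Graver vectors of $\Lambda$. Since $(2,1),(1,2)$ span $\mathbb R^2$, Theorem 2(a) shows that $I_A$ is strongly robust. It has exactly $n-d=2$ mixed bouquets and two non-mixed ones.

## 10. Codimension at most three: Theorem 2(b)

Let $r\le3$ and let $I_A$ be strongly robust. By Theorem 1, $\{b_i:i\in M\}$ spans $\mathbb R^r$, so $\pi_M$ is injective on $L$. It remains to show $\pi_M(\mathrm{Gr}(L))\subseteq\mathrm{Gr}(\pi_M(L))$. The plan is as follows. If $x\in\mathcal G$ decomposes conformally after projection to $M$, then $\varphi(x)\ge2$ by concavity on a region bounded by mixed walls only. But in dimension at most $3$, $\varphi$ is less than $2$ on $\mathcal G$. We start with the latter; it is where $r\le3$ is used.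

**Lemma 6.** If $r\le3$, then $\varphi(x)<2$ for every $x\in\mathcal G$.

*Proof.* **Step 1: a short optimal representation.** Let $x\in C$, $C$ a chamber, and let $\ell$ be an optimal solution of (4): $\ell\ge1$ on $\mathcal G\cap C$ and $\ell(x)=\varphi(x)$. If $x=\sum\lambda_gg$ is optimal in (3), then $\sum\lambda_g(\ell(g)-1)=\ell(x)-\varphi(x)=0$, so $\ell(g)=1$ whenever $\lambda_g>0$. By Carathéodory's theorem for cones,
$$x=\sum_{i=1}^k\lambda_ig_i,\qquad g_i\in\mathcal G\cap C\text{ linearly independent},\ \ell(g_i)=1,\ \lambda_i>0,\ k\le r\le3.\tag{6}$$
Applying $\ell$ gives $\varphi(x)=\sum\lambda_i$ for every such representation. Choose one with $k$ minimal and, if $k=3$ (so $r=3$), with $|\det(g_1,g_2,g_3)|$ minimal among those with $k=3$.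

**Step 2: the easy cases.** If some $\lambda_i\ge1$, then $x-g_i\in C\cap\mathbb Z^r$. If it were nonzero, $x=g_i+(x-g_i)$ would be a sum of two nonzero lattice points of $C$, so $x\notin\mathcal G$. Hence $x=g_i$ and $\varphi(x)=\ell(g_i)=1$. Otherwise all $\lambda_i<1$ and $\varphi(x)=\sum\lambda_i<k$, which settles $k\le2$.

**Step 3: $k=3$.** Let all $\lambda_i<1$ and suppose $\sum\lambda_i\ge2$. Put $\mu_i=1-\lambda_i\in(0,1)$ and
$$y=\sum_{i=1}^3\mu_ig_i=g_1+g_2+g_3-x .$$
This is a nonzero lattice point of $C$, and $\ell(y)=3-\sum\lambda_i\le1$. By (2), $y$ is a sum of $t\ge1$ elements of $\mathcal G\cap C$, each with $\ell\ge1$. So $t=1$, $y\in\mathcal G\cap C$ and $\ell(y)=1$. We exchange $y$ for one of the $g_i$. Choose $j$ minimizing $\lambda_j/\mu_j$. Then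
$$x=\frac{\lambda_j}{\mu_j}\,y+\sum_{i\ne j}\Big(\lambda_i-\mu_i\frac{\lambda_j}{\mu_j}\Big)g_i ,$$
and all coefficients are nonnegative by the choice of $j$. The vectors $y$ and $g_i$ ($i\ne j$) satisfy $\ell=1$, and their determinant has absolute value $\mu_j|\det(g_1,g_2,g_3)|$, which is positive and smaller than $|\det(g_1,g_2,g_3)|$. So they are independent. If all coefficients are positive, this is a representation (6) with $k=3$ and smaller determinant; if some vanish, dropping them gives a representation with smaller $k$. Either way the choice in Step 1 is contradicted. Hence $\sum\lambda_i<2$. $\square$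

**Proof of Theorem 2(b).** Suppose $x\in\mathcal G$ but $\pi_M(Bx)\notin\mathrm{Gr}(\pi_M(L))$.

**Step 1: a decomposition seen by the mixed rows only.** By injectivity $\pi_M(Bx)\ne0$. By (1) for the lattice $\pi_M(L)$, there are $z,y\in\mathbb Z^r\setminus\{0\}$ such that $\pi_M(Bx)=\pi_M(Bz)+\pi_M(By)$ and $(b_iz)(b_iy)\ge0$ for all $i\in M$. By injectivity $x=z+y$.

**Step 2: a cone containing $x,y,z$ with no mixed wall in its interior.** Fix $q\in\mathbb R^r$ on no wall. For $i\in M$ let $\varepsilon_i$ be the sign of $b_ix$ if $b_ix\ne0$, and the sign of $b_iq$ otherwise; in the latter case $b_iz=b_iy=0$. Put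
$$K_M=\{v:\ \varepsilon_ib_iv\ge0\ \text{ for all } i\in M\}.$$
Since $b_iz,b_iy$ lie between $0$ and $b_ix$, we have $x,z,y\in K_M$. For small $\epsilon>0$ all $\varepsilon_ib_i(x+\epsilon q)$ are positive: where $b_ix\ne0$ the sign is kept, and where $b_ix=0$ the value is $\epsilon\,|b_iq|$. So $K_M$ has interior points. Its interior is given by the strict inequalities $\varepsilon_ib_iv>0$, $i\in M$; hence no mixed wall meets $\operatorname{int}K_M$.

**Step 3: $\varphi$ is concave on $K_M$.** Consider pairs $(p',q')\in(\operatorname{int}K_M)^2$ such that $p',q'$ lie on no wall and the segment $[p',q']$ meets no intersection of two distinct walls. Such pairs are dense. Indeed, the first condition excludes finitely many proper subspaces for each endpoint. As to the second, let $H_1=b^\perp\neq H_2=b'^\perp$. If $(1-t)p'+tq'\in H_1\cap H_2$, then $(bp',b'p')$ and $(bq',b'q')$ are linearly dependent, so $(bp')(b'q')-(bq')(b'p')=0$. Since $b,b'$ are independent, this polynomial in $(p',q')$ is not identically zero. So all bad pairs lie in finitely many zero sets of nonzero polynomials.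

For a good pair, each point of $[p',q']$ lies in the interior of a chamber or on exactly one wall. That wall is non-mixed, since $[p',q']\subset\operatorname{int}K_M$. So, as in Section 8, $\varphi$ is locally concave along the segment by Lemma 4, and concave on it by Lemma 5. Thus
$$\varphi((1-t)p'+tq')\ge(1-t)\varphi(p')+t\varphi(q')\qquad(0\le t\le1)$$
for a dense set of pairs in $(\operatorname{int}K_M)^2$. This set is also dense in $K_M^2$, because a convex set with interior points lies in the closure of its interior. By continuity the inequality holds for all pairs in $K_M$.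

**Step 4: the contradiction.** A concave positively homogeneous function on a convex cone is superadditive, so with (5)
$$\varphi(x)=\varphi(z+y)\ge\varphi(z)+\varphi(y)\ge2 .$$
This contradicts Lemma 6. Hence $\pi_M(\mathrm{Gr}(L))\subseteq\mathrm{Gr}(\pi_M(L))$. $\blacksquare$
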